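\title{Real conjugacy classes whose sizes have the same $2$-part}

\begin{abstract}
An element of a finite group is real if it is conjugate to its inverse. We prove that if the sizes of all noncentral real conjugacy classes of a finite group $G$ have the same $2$-part, then $\mathbf{O}^{2'}(G)$ has a normal $2$-complement and $G$ is solvable. This confirms a conjecture from a paper of Tong-Viet. The conclusion holds under a weaker hypothesis, a one-sided inequality between the class sizes of real elements of odd prime power order and those of noncentral real elements of order $2$ or $4$. The proof uses the classification of finite simple groups.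
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All groups are finite. We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}x^y$, and $x^G$ is the conjugacy class of $x$ in $G$. An element $x\in G$ is \emph{real} if $x^{-1}\in x^G$; then every element of $x^G$ is real, and $x^G$ is a \emph{real class}. The \emph{$2$-part} $n_2$ of a positive integer $n$ is the largest power of $2$ dividing $n$. As usual, $\mathbf{O}_2(G)$ is the largest normal $2$-subgroup of $G$, $\mathbf{O}_{2'}(G)$ is the largest normal subgroup of odd order, and $\mathbf{O}^{2'}(G)$ is the smallest normal subgroup with quotient of odd order. A group is \emph{$2$-closed} if it has a normal Sylow $2$-subgroup, and \emph{$2$-nilpotent} if it has a normal $2$-complement, that is, a normal subgroup of odd order whose index is a power of $2$.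

Real elements are tied to the prime $2$. If $x^y=x^{-1}\neq x$, then $y$ induces an automorphism of order $2$ on $\langle x\rangle$, so $y$ has even order; in a group of odd order only the identity is real. The number
\[
|x^G|_2=|G|_2/|\mathbf{C}_G(x)|_2
\]
measures how far $x$ is from centralizing a Sylow $2$-subgroup of $G$. It is natural to ask what these numbers, taken over the real classes, say about the position of the Sylow $2$-subgroups in $G$. The following theorem of Tong-Viet answers this when the numbers are small.

\begin{theorem}[Tong-Viet]\label{thm:TV}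
If $4$ does not divide $|x^G|$ for any real element $x\in G$ of odd prime power order, then $\mathbf{O}^{2'}(G)$ is $2$-nilpotent and $G/\mathbf{O}_{2'}(G)$ is $2$-closed.
\end{theorem}

The conjecture below, posed in \cite{TV}, replaces ``small'' by ``constant''.

\medskip
\noindent\textbf{Conjecture.} \emph{Suppose that the sizes of all noncentral real classes of $G$ have the same $2$-part. Then $\mathbf{O}^{2'}(G)$ is $2$-nilpotent. In particular, $G$ is solvable.}
\medskip

If the common $2$-part is $1$ or $2$, the conjecture follows from Theorem~\ref{thm:TV}. Larger values occur: in the group of upper unitriangular $3\times3$ matrices over $\mathbb{F}_{2^n}$, every noncentral class is a coset of the center and has size $2^n$, and the matrix with entry $1$ in position $(1,2)$ and no other nonzero entry above the diagonal is a noncentral involution.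

We prove the conjecture under a weaker hypothesis on $G$.

\begin{quote}
\textbf{(H)}\quad $|x^G|_2\le|t^G|_2$ for every real element $x\neq1$ of odd prime power order and every noncentral real element $t$ of order $2$ or $4$.
\end{quote}

\noindent In terms of centralizers, the inequality in (H) reads $|\mathbf{C}_G(t)|_2\le|\mathbf{C}_G(x)|_2$.

\begin{theorem}\label{thm:main}
Let $G$ be a finite group satisfying \textup{(H)}. Then $G/\mathbf{O}_{2'}(G)$ is $2$-closed. Equivalently, $\mathbf{O}^{2'}(G)$ is $2$-nilpotent. In particular, $G$ is solvable.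
\end{theorem}

\begin{corollary}\label{cor:conj}
If the sizes of all noncentral real classes of $G$ have the same $2$-part, then $\mathbf{O}^{2'}(G)$ is $2$-nilpotent, $G/\mathbf{O}_{2'}(G)$ is $2$-closed, and $G$ is solvable.
\end{corollary}

\begin{proof}
A central real element $x$ satisfies $x=x^{-1}$. So a real element $x\neq1$ of odd order is noncentral, and (H) holds with equality.
\end{proof}

\begin{corollary}\label{cor:converse}
The subgroup $\mathbf{O}^{2'}(G)$ is $2$-nilpotent if and only if $G/\mathbf{O}_{2'}(G)$ satisfies \textup{(H)}. In particular, a group $X$ with $\mathbf{O}_{2'}(X)=1$ satisfies \textup{(H)} if and only if it is $2$-closed.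
\end{corollary}

A group is $2$-closed exactly when it has no real element of odd order other than $1$ (Lemma~\ref{lem:closed}). So for a group with $\mathbf{O}_{2'}(G)=1$ the theorem says the following: if $G$ has a nontrivial real element of odd order at all, then there are a real $x\neq1$ of odd prime power order and a noncentral real $t$ of order $2$ or $4$ with $|\mathbf{C}_G(t)|_2>|\mathbf{C}_G(x)|_2$. This is the answer one would guess. An element of order $2$ or $4$ can be chosen close to the center of a Sylow $2$-subgroup, whereas $x$ fails to commute with the $2$-elements that invert it. The whole proof consists in producing such a pair $(x,t)$.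

Section~\ref{sec:examples} shows the construction of $t$ in small groups. Section~\ref{sec:real} collects lemmas on real elements and reduces the theorem to the case $\mathbf{O}_{2'}(G)=1$. Section~\ref{sec:O2} treats the action of $x$ on $\mathbf{O}_2(G)$, which leaves only the task of excluding a component $L$ of $G$ (Section~\ref{sec:comp}). If $\mathbf{Z}(L)$ is cyclic, an argument inside a Sylow $2$-subgroup, combined with Theorem~\ref{thm:TV}, excludes $L$ (Section~\ref{sec:cyclic}). If $\mathbf{Z}(L)$ is not cyclic, the classification leaves covers of five simple groups (Section~\ref{sec:noncyclic}) and the spin groups $\mathrm{Spin}^+_{4m}(q)$ (Section~\ref{sec:spin}), and there we compute.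

\section{Small cases}\label{sec:examples}

\subsection*{An involution with odd class size}
Let $x$ be real with $x^2\neq1$. Inversion permutes $x^G$ without fixed points, so $|x^G|$ is even. An involution $t$ in the center of a Sylow $2$-subgroup $S$ has odd class size. If such a $t$ is not central in $G$, then (H) leaves no room for a real $x\neq1$ of odd prime power order, and $G$ is $2$-closed by Lemma~\ref{lem:closed}. This settles, for example, all groups whose center has odd order. The difficulty lies in groups where every involution of $\mathbf{Z}(S)$ is central in $G$. Then $t$ must be found farther from $\mathbf{Z}(S)$, and it must be shown to be real. The next two groups show the two ways in which we do this.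

\subsection*{The group $GL_2(3)$}
Let $G=GL_2(3)$, of order $48$, and $D=\mathbf{O}_2(G)\cong Q_8$. The element $x=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ has order $3$ and is inverted by $\mathrm{diag}(1,-1)$. Its centralizer consists of the six matrices $\left(\begin{smallmatrix}a&b\\0&a\end{smallmatrix}\right)$, so $|\mathbf{C}_G(x)|_2=2$ and $x$ does not centralize $D$. An automorphism of order $3$ of $Q_8$ permutes the three cyclic subgroups of order $4$ cyclically, for if it normalized them it would centralize each of them. Take $i\in D$ of order $4$ and put $j=i^x$. Then $i^2=j^2=-1$, and $f=i^{-1}i^x=-ij$ has order $4$ and is inverted by $i$. So $f$ is a noncentral real element with $|\mathbf{C}_G(f)|_2\ge4>|\mathbf{C}_G(x)|_2$, and (H) fails. The element $f$ is real because $i$ and $i^x$ have the same square. Lemma~\ref{lem:squares} isolates this mechanism, and Section~\ref{sec:O2} runs it in general.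

\subsection*{The group $SL_2(5)$}
Let $G=SL_2(5)$, a perfect group of order $120$ whose only involution is the central element $z=-1$. Two elements of $G$ that are conjugate in $GL_2(5)$ are conjugate in $G$ if the determinant maps the centralizer in $GL_2(5)$ of one of them onto $\mathbb{F}_5^\times$.

An element of order $4$ has square $-1$ and determinant $1$, so its eigenvalues are $2$ and $3$. Hence all such elements are conjugate to $t=\mathrm{diag}(2,3)$ and form one real class; $\mathbf{C}_G(t)$ is the diagonal subgroup, of order $4$, and $|t^G|=30$. An element of order $3$ has the irreducible characteristic polynomial $X^2+X+1$ and centralizer $\mathbb{F}_{25}^\times$ in $GL_2(5)$. So these elements form one real class, with centralizer of order $6$ in $G$ and size $20$. An element of order $5$ is conjugate in $GL_2(5)$ to $x=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$, which is inverted by $t$ and has centralizer $\langle x,z\rangle$ in $G$; so these elements are real with class size $12$. Thus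
\[
|x^G|_2=4=2\,|t^G|_2
\]
for every $x\neq 1$ of odd prime power order and every $t$ of order $4$, and (H) fails.

One sees $|t^G|_2\le 2$ and the reality of $t$ inside a Sylow $2$-subgroup $R\cong Q_8$ containing $t$: the coset $t\langle z\rangle$ is central in $R/\langle z\rangle$, so $t^R=\{t,tz\}$, and $tz=t^{-1}$. Section~\ref{sec:cyclic} extends this observation to all components with cyclic center.

Since $SL_2(5)$ is not solvable, it shows that Theorem~\ref{thm:main} is sharp in two respects. The inequality in (H) cannot be weakened to $|x^G|_2\le2|t^G|_2$. And the elements of order $4$ cannot be omitted from (H), because $SL_2(5)$ has no noncentral involution.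

\subsection*{Limits of the conclusion}
In Corollary~\ref{cor:conj} the group $G$ itself need not be $2$-nilpotent: the only noncentral real class of $SL_2(3)$ consists of the six elements of order $4$, and $SL_2(3)$ has no normal subgroup of order $3$. Nor need $G$ be $2$-closed. Let $G=\langle a\rangle\rtimes\langle b\rangle\cong C_3\rtimes C_4$ with $a^b=a^{-1}$. An element outside $\langle a,b^2\rangle$ maps to an element of order $4$ of the abelian group $G/\langle a\rangle$ and is not real, so the noncentral real classes are $\{a,a^{-1}\}$ and $\{ab^2,a^{-1}b^2\}$, both of size $2$.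

The group $S_3$ is $2$-nilpotent but violates (H), its noncentral classes having sizes $2$ and $3$. So the passage to $G/\mathbf{O}_{2'}(G)$ in Corollary~\ref{cor:converse} is needed. Moreover $S_3$ is the quotient of $C_3\rtimes C_4$ by its center. Thus (H) is not inherited by quotients by central $2$-subgroups, and we cannot remove the center of a component by induction.

\section{Real elements}\label{sec:real}

If $x^y=x^{-1}$ and $y$ has order $2^am$ with $m$ odd, then the $2$-element $y^m$ also inverts $x$. So a real element is inverted by a $2$-element. An element inverting $x$ inverts every power of $x$. In particular, for each prime $p$ the $p$-part of $x$ is real, where the $p$-part is the factor $x_p$ in the decomposition $x=x_px_{p'}$ into powers of $x$ of $p$-power order and of order prime to $p$.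

The product of two involutions is inverted by each of them. The following extension is our source of real elements of order $2$ or $4$.

\begin{lemma}\label{lem:squares}
Let $a,b\in G$ with $a^2=b^2$, and put $u=a^{-1}b$. Then $aua^{-1}=u^{-1}$. If moreover $u^2$ commutes with $a$, then $u^4=1$.
\end{lemma}

\begin{proof}
We have $u^{-1}=b^{-1}a=b\,b^{-2}a=b\,a^{-2}a=ba^{-1}=aua^{-1}$. If $a$ commutes with $u^2$, then $u^2=au^2a^{-1}=u^{-2}$.
\end{proof}

\begin{lemma}\label{lem:odd}
Let $N\trianglelefteq G$ have odd order.
\begin{enumerate}
\item[(a)] For any prime $p$, a real $p$-element of $G/N$ is the image of a real $p$-element of $G$. If $p=2$, the two elements have the same order.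
\item[(b)] If $t\in G$ is a $2$-element, then $|\mathbf{C}_{G/N}(tN)|_2=|\mathbf{C}_G(t)|_2$.
\item[(c)] If $G$ satisfies \textup{(H)}, then so does $G/N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let the $p$-element $xN$ be inverted by a $2$-element of $G/N$, and write the latter as $yN$ with $y$ a $2$-element of $G$ (the $2$-part of any preimage). For $w$ in the coset $xN$ put $\sigma(w)=(w^y)^{-1}$. Since $w^y\in x^{-1}N$, the map $\sigma$ is a permutation of the set $xN$. Since $\sigma^2(w)=w^{y^2}$, its order is a power of $2$. The set $xN$ has odd size, so $\sigma$ fixes some $w$, which means $w^y=w^{-1}$. The $p$-part $w_p$ is real, and it maps to the $p$-part of $xN$, which is $xN$. If $p=2$, then $\langle w_p\rangle\cap N=1$, so $w_p$ and $xN$ have the same order.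

(b) Let $gN$ centralize $tN$, so that $t^g\in tN$. Then $\langle t\rangle$ and $\langle t^g\rangle$ are Sylow $2$-subgroups of $N\langle t\rangle$, so $\langle t^g\rangle^n=\langle t\rangle$ for some $n\in N$. Now $t^{gn}\in\langle t\rangle\cap tN=\{t\}$, so $gn\in\mathbf{C}_G(t)$. Hence $\mathbf{C}_{G/N}(tN)=\mathbf{C}_G(t)N/N\cong\mathbf{C}_G(t)/\mathbf{C}_N(t)$, and $|\mathbf{C}_N(t)|$ is odd.

(c) Let $\tau\in G/N$ be noncentral and real of order $2$ or $4$, and let $1\neq\xi\in G/N$ be real of odd prime power order. By (a), $\tau=tN$ with $t$ real of the same order, and $\xi=xN$ with $x\neq1$ real of odd prime power order. The element $t$ is noncentral because $\tau$ is. By (b), by (H) for $G$, and because $\mathbf{C}_G(x)N/N\le\mathbf{C}_{G/N}(\xi)$,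
\[
|\mathbf{C}_{G/N}(\tau)|_2=|\mathbf{C}_G(t)|_2\le|\mathbf{C}_G(x)|_2=|\mathbf{C}_G(x)N/N|_2\le|\mathbf{C}_{G/N}(\xi)|_2.\qedhere
\]
\end{proof}

The next lemma uses the Baer--Suzuki theorem: an element $t$ of a group $X$ lies in $\mathbf{O}_2(X)$ if and only if $\langle t,t^g\rangle$ is a $2$-group for every $g\in X$.

\begin{lemma}\label{lem:closed}
For a group $X$ the following are equivalent: \textup{(i)} $X$ is $2$-closed; \textup{(ii)} $X$ has no real element $x\neq1$ of odd order; \textup{(iii)} $X$ has no real element $x\neq1$ of odd prime power order.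
\end{lemma}

\begin{proof}
Conditions (ii) and (iii) are equivalent because the $p$-parts of a real element are real. Assume (i), let $P\trianglelefteq X$ be the Sylow $2$-subgroup, and let $x$ be real of odd order. Some $y\in P$ inverts $x$. Then $x^{-2}=[x,y]\in P\cap\langle x\rangle=1$, so $x=1$.

Now assume that $X$ is not $2$-closed. Put $D=\mathbf{O}_2(X)$ and $\hat X=X/D$. Then $\hat X$ has even order and $\mathbf{O}_2(\hat X)=1$. Let $\hat t\in\hat X$ be an involution. By Baer--Suzuki, for some $\hat g$ the dihedral group $\langle\hat t,\hat t^{\hat g}\rangle$ is not a $2$-group. So the $2'$-part $\hat c$ of $\hat t\hat t^{\hat g}$ is nontrivial, and $\hat t$ inverts it. Let $c\in X$ be a preimage of $\hat c$ of odd order and $t$ a preimage of $\hat t$, so that $c^t\in c^{-1}D$. Both $\langle c\rangle$ and $\langle c\rangle^t$ are complements to $D$ in $\langle c\rangle D$. By the Schur--Zassenhaus theorem, $\langle c\rangle^{tu}=\langle c\rangle$ for some $u\in D$. Then $c^{tu}\in\langle c\rangle\cap c^{-1}D=\{c^{-1}\}$, so $c\neq1$ is real of odd order and (ii) fails.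
\end{proof}

\begin{lemma}\label{lem:equiv}
The quotient $G/\mathbf{O}_{2'}(G)$ is $2$-closed if and only if $\mathbf{O}^{2'}(G)$ is $2$-nilpotent. In this case $G$ is solvable.
\end{lemma}

\begin{proof}
Let $K=\mathbf{O}_{2'}(G)$ and let $P$ be a Sylow $2$-subgroup of $G$. If $G/K$ is $2$-closed, then $PK\trianglelefteq G$ has odd index. So $\mathbf{O}^{2'}(G)\le PK$, and $\mathbf{O}^{2'}(G)\cap K$ is a normal $2$-complement of $\mathbf{O}^{2'}(G)$. The groups $K$ and $G/PK$ have odd order and are solvable by the Feit--Thompson theorem, and $PK/K$ is a $2$-group; so $G$ is solvable. Conversely, a normal $2$-complement of $\mathbf{O}^{2'}(G)$ is characteristic in $\mathbf{O}^{2'}(G)$, hence normal in $G$, hence contained in $K$. Then $\mathbf{O}^{2'}(G)K/K$ is a normal $2$-subgroup of odd index in $G/K$.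
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:converse}, assuming Theorem~\ref{thm:main}]
Let $X=G/\mathbf{O}_{2'}(G)$, so that $\mathbf{O}_{2'}(X)=1$. If $X$ is $2$-closed, then (H) holds vacuously in $X$ by Lemma~\ref{lem:closed}. If $X$ satisfies (H), then $X$ is $2$-closed by Theorem~\ref{thm:main}. Lemma~\ref{lem:equiv} finishes the proof.
\end{proof}

By Lemmas~\ref{lem:odd}(c) and~\ref{lem:equiv}, Theorem~\ref{thm:main} follows from the next statement applied to $G/\mathbf{O}_{2'}(G)$.

\begin{proposition}\label{prop:reduced}
If $G$ satisfies \textup{(H)} and $\mathbf{O}_{2'}(G)=1$, then $G$ is $2$-closed.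
\end{proposition}

Its proof occupies the rest of the paper.

\section{The action on $\mathbf{O}_2(G)$}\label{sec:O2}

For subgroups, $[A,B]$ is generated by the commutators $[a,b]$ and $[A,B,C]=[[A,B],C]$; we write $[P,x]$ for $[P,\langle x\rangle]$. We use four standard facts. The Frattini subgroup $\Phi(P)$ of a $2$-group $P\neq1$ is a proper characteristic subgroup containing all squares. If an element $x$ of odd order acts on a $2$-group $P$, then $[P,x,x]=[P,x]$. If $[A,B,C]=[B,C,A]=1$, then $[C,A,B]=1$ (the three subgroups lemma). Finally, Thompson's $A\times B$ lemma \cite[5.3.4]{Gor}: if $A\times B$ acts on a $2$-group $D$, with $A$ of odd order and $B$ a $2$-group, and $A$ centralizes $\mathbf{C}_D(B)$, then $A$ centralizes $D$.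

\begin{proposition}\label{prop:O2}
Let $G$ satisfy \textup{(H)}. Then every real element $x$ of odd prime power order centralizes $\mathbf{O}_2(G)$.
\end{proposition}

\begin{proof}
Put $D=\mathbf{O}_2(G)$, suppose that $[D,x]\neq1$, and let $T$ be a Sylow $2$-subgroup of $\mathbf{C}_G(x)$. To contradict (H) we want a real element $f$ of order $2$ or $4$ that commutes with $T$ and does not commute with $x$. Such an $f$ is noncentral, and $f\notin T$. So $T\langle f\rangle$ is a $2$-subgroup of $\mathbf{C}_G(f)$ with $|T\langle f\rangle|>|T|=|\mathbf{C}_G(x)|_2$, which (H) forbids.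

We look for $f$ in $\mathbf{C}_D(T)$, which is normalized by $x$. The group $\langle x\rangle\times T$ acts on $D$, so $x$ does not centralize $\mathbf{C}_D(T)$ by the $A\times B$ lemma. As in $GL_2(3)$, we want $f=e^{-1}e^x$ with $e^2$ fixed by $x$. To control squares, let $P\le\mathbf{C}_D(T)$ be minimal among the $x$-invariant subgroups not centralized by $x$. The subgroup $[P,x]\le P$ is $x$-invariant and $[P,x,x]=[P,x]\neq1$, so $P=[P,x]$ by minimality. Also $[\Phi(P),x]=1$ by minimality. Now $[\langle x\rangle,\Phi(P),P]=1$ and $[\Phi(P),P,x]\le[\Phi(P),x]=1$, so the three subgroups lemma gives $[P,\Phi(P)]=[P,x,\Phi(P)]=1$. Thus $\Phi(P)\le\mathbf{Z}(P)$.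

Let $e\in P$ and $f=e^{-1}e^x=[e,x]$. Since $e^2\in\Phi(P)$, we have $(e^x)^2=(e^2)^x=e^2$. Since $f^2\in\Phi(P)\le\mathbf{Z}(P)$, the element $f^2$ commutes with $e$. By Lemma~\ref{lem:squares}, $f$ is real and $f^4=1$. The identity $[e,x^{i+1}]=[e,x^i]\,[e^{x^i},x]$ shows that the elements $[e,x]$, $e\in P$, generate $[P,x]=P$. As $x$ does not centralize $P$, it fails to centralize one of them, and this is the required $f$.
\end{proof}

To use Proposition~\ref{prop:O2} we recall the generalized Fitting subgroup. A group $L$ is \emph{quasisimple} if it is perfect and $L/\mathbf{Z}(L)$ is nonabelian simple. A \emph{component} of $G$ is a subnormal quasisimple subgroup. The subgroup $F^*(G)$ is generated by the components and the subgroups $\mathbf{O}_p(G)$ for all primes $p$. We use three textbook facts: $\mathbf{C}_G(F^*(G))\le F^*(G)$; distinct components commute elementwise; and a subnormal subgroup of odd order lies in $\mathbf{O}_{2'}(G)$.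

\begin{corollary}\label{cor:nocomp}
Let $G$ satisfy \textup{(H)} and $\mathbf{O}_{2'}(G)=1$. If $G$ has no components, then $G$ is $2$-closed.
\end{corollary}

\begin{proof}
Here $F^*(G)=\mathbf{O}_2(G)$. By Proposition~\ref{prop:O2}, a real element of odd prime power order lies in $\mathbf{C}_G(\mathbf{O}_2(G))\le\mathbf{O}_2(G)$, so it is trivial. Apply Lemma~\ref{lem:closed}.
\end{proof}

\section{The inequality for a component}\label{sec:comp}

It remains to show that $G$ has no components. From now on $G$ satisfies (H), $\mathbf{O}_{2'}(G)=1$, and $L$ is a component of $G$; we seek a contradiction. Put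
\[
Z=\mathbf{Z}(L),\qquad \bar L=L/Z,\qquad H=\mathbf{N}_G(L),
\]
let $S$ be a Sylow $2$-subgroup of $H$, and let $R=S\cap L$. Then $R$ is a Sylow $2$-subgroup of $L$ and $R\trianglelefteq S$. The elements of odd order of $Z$ form a characteristic subgroup of $L$, which is subnormal in $G$ and so lies in $\mathbf{O}_{2'}(G)=1$. Hence $Z$ is a $2$-group and $Z\le\mathbf{Z}(R)$. ``Real'' means real in $G$; an element that is real in a subgroup is real.

Two consequences of Feit--Thompson are needed. First, $\mathbf{O}^{2'}(L)=L$, since $L/\mathbf{O}^{2'}(L)$ is perfect and solvable. Second, $L$ is not $2$-nilpotent: the quotient by a normal $2$-complement would be a perfect $2$-group, hence trivial, and then $L\neq1$ would be perfect of odd order. In particular $R\neq1$.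

Hypothesis (H) compares classes of $G$, and $G$ may permute many components. The next lemma localizes (H) at $L$. The class of $x$ can be taken in $L$, but the class of $f$ has to be taken in $H$, so automorphisms of $L$ induced by $H$ must be tracked throughout.

\begin{lemma}\label{lem:ineq}
Let $f\in L\setminus Z$ be real of order $2$ or $4$.
\begin{enumerate}
\item[(a)] If $1\neq x\in L$ is real of odd prime power order, then $|x^L|_2\le|f^H|_2$.
\item[(b)] $|f^H|_2\ge4$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $g\in\mathbf{C}_G(x)$. Then $x\in L\cap L^g$. If $L^g\neq L$, then $[L,L^g]=1$ and $x\in Z$, which is impossible because $Z$ is a $2$-group. So $\mathbf{C}_G(x)\le H$. The element $f$ is noncentral in $G$, and (H) gives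
\[
|\mathbf{C}_H(f)|_2\le|\mathbf{C}_G(f)|_2\le|\mathbf{C}_G(x)|_2=|\mathbf{C}_H(x)|_2 .
\]
Thus $|x^H|_2\le|f^H|_2$. Since $L\trianglelefteq H$, the product $L\mathbf{C}_H(x)$ is a subgroup, and $|x^L|=|L\mathbf{C}_H(x):\mathbf{C}_H(x)|$ divides $|x^H|$.

(b) As $\mathbf{O}^{2'}(L)=L$ is not $2$-nilpotent, Theorem~\ref{thm:TV} applied to $L$ gives an element $x$ of odd prime power order, real in $L$, with $4$ dividing $|x^L|$. Then $x\neq1$, and (a) applies.
\end{proof}

\section{Components with cyclic center}\label{sec:cyclic}

A $2$-group $E$ is \emph{extraspecial} if $\mathbf{Z}(E)=E'=\Phi(E)$ has order $2$. We use P.~Hall's theorem \cite[5.4.9]{Gor}: a $2$-group all of whose characteristic abelian subgroups are cyclic is a central product $EC$, meaning $[E,C]=1$, where $E$ is trivial or extraspecial, and $C$ is cyclic, or dihedral, semidihedral or generalized quaternion of order at least $16$. In the noncyclic cases $|\mathbf{Z}(C)|=2$. We also use repeatedly that a nontrivial normal subgroup of a $2$-group contains an involution of the center of the group.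

\begin{proposition}\label{prop:cyclic}
The group $Z$ is not cyclic.
\end{proposition}

\begin{proof}
Suppose that $Z$ is cyclic. For $f\in R$ we have $|f^H|_2=|S|/|\mathbf{C}_H(f)|_2\le|S:\mathbf{C}_S(f)|=|f^S|$. By Lemma~\ref{lem:ineq}(b), a contradiction is reached once we find
\begin{equation}\label{eq:goal}
\text{a real element } f\in R\setminus Z \text{ of order } 2 \text{ or } 4 \text{ with } |f^S|\le2 .
\end{equation}
If $Z=1$, take an involution $f\in R\cap\mathbf{Z}(S)$. So let $Z\neq1$, and let $z$ be the unique involution of $Z$; it is centralized by $H$. Any $f\in R$ such that $f\langle z\rangle$ is central in $S/\langle z\rangle$ has $f^S\subseteq\{f,fz\}$. The difficulty is to make $f$ real and to keep it outside $Z$. Both are easy if $f$ can be taken in a suitable elementary abelian subgroup, and otherwise Hall's theorem describes $R$.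

\emph{Case 1: there is an elementary abelian subgroup $A\le R$ with $A\trianglelefteq S$ and $A\not\le Z$.} Replacing $A$ by $A\langle z\rangle$, we may assume that $z\in A$. Then $A\cap Z=\langle z\rangle$ because $Z$ is cyclic, and $A/\langle z\rangle$ is a nontrivial normal subgroup of $S/\langle z\rangle$. Choose $f\in A\setminus\langle z\rangle$ with $f\langle z\rangle$ central in $S/\langle z\rangle$. Then $f$ is an involution outside $Z$, and \eqref{eq:goal} holds.

\emph{Structure of $R$ when Case 1 does not occur.} Now every elementary abelian subgroup of $R$ that is normal in $S$ lies in $Z$, so it has order at most $2$. Let $B$ be a characteristic abelian subgroup of $R$. The elements $b\in B$ with $b^2=1$ form an elementary abelian characteristic subgroup of $R$, which is normal in $S$. So $B$ has at most one involution and is cyclic. Hence $R=EC$ as in Hall's theorem. The center $C_0=\mathbf{Z}(R)$ is cyclic, contains $Z$, and has $z$ as its unique involution. A product $ec$ with $e\in E$, $c\in C$ is central in $R$ if and only if $e\in\mathbf{Z}(E)$ and $c\in\mathbf{Z}(C)$, so $C_0=\mathbf{Z}(E)\mathbf{Z}(C)$.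 The group $R$ is not abelian: otherwise $R=C_0$ is cyclic, and by Burnside's theorem a group with a cyclic Sylow $2$-subgroup is $2$-nilpotent, which $L$ is not.

\emph{Case 2: $|C_0|=2$.} This is the situation of $SL_2(5)$. Here $C_0=Z=\langle z\rangle$. Choose $f\in R$ such that $f\langle z\rangle$ is an involution in the center of $S/\langle z\rangle$. Then $f\notin Z=\mathbf{Z}(R)$, so $|f^R|\ge2$, and therefore $f^R=f^S=\{f,fz\}$. Since $f^2\in\langle z\rangle$, the order of $f$ is $2$ or $4$, and $f^{-1}=f\cdot f^{-2}\in\{f,fz\}=f^R$. So $f$ is real and \eqref{eq:goal} holds.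

\emph{Case 3: $|C_0|\ge4$.} If $C$ were noncyclic, then $C_0=\mathbf{Z}(E)\mathbf{Z}(C)$ would be a cyclic group generated by involutions, of order $2$. So $C$ is cyclic and $C_0=\mathbf{Z}(E)C$. The subgroups of the cyclic $2$-group $C_0$ form a chain and $|\mathbf{Z}(E)|\le2$, so $C_0=C$ and $R=EC_0$. As $R$ is not abelian, $E$ is extraspecial, and $\mathbf{Z}(E)=\langle z\rangle$. The group $C_0$ is characteristic in $R$, so $R/C_0$ is a nontrivial normal subgroup of $S/C_0$, and $S$ fixes a coset $f_0C_0\neq C_0$, where we may take $f_0\in E$. Then $f_0^2\in\Phi(E)=\langle z\rangle$. The element $f_0$ need not be an involution, but the large center corrects this. Let $c\in C_0$ with $c^2=z$. Put $f=f_0$ if $f_0^2=1$, and $f=f_0c$ if $f_0^2=z$; in the second case $f^2=z\cdot z=1$. So $f$ is an involution in $f_0C_0$, and $f\notin C_0\ge Z$. For $d\in C_0$ we have $(fd)^2=d^2$, so $f$ and $fz$ are the only involutions of the coset $fC_0$. Since $S$ fixes this coset, $f^S\subseteq\{f,fz\}$, and \eqref{eq:goal} holds.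
\end{proof}

\section{Components with noncyclic center}\label{sec:noncyclic}

The bound $|f^S|\le2$ came from the uniqueness of the involution in $Z$. Without it we need sharper information on both sides of Lemma~\ref{lem:ineq}(a), and we obtain it by identifying $L$.

A nonabelian simple group $\bar L$ has a universal cover, a quasisimple group whose center is the Schur multiplier of $\bar L$, and every quasisimple group $L$ with $L/\mathbf{Z}(L)\cong\bar L$ is a quotient of it by a central subgroup. So the noncyclic $2$-group $Z$ is a quotient of the Sylow $2$-subgroup of the multiplier. By the classification and the list of Schur multipliers \cite[Theorem 6.1.4 and Tables 6.1.2, 6.1.3]{GLS}, one of the following holds.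
\begin{enumerate}
\item[(I)] $\bar L=P\Omega^+_{4m}(q)$ with $m\ge2$ and $q$ odd. The universal cover is $\mathrm{Spin}^+_{4m}(q)$, with center $2^2$, so $L\cong\mathrm{Spin}^+_{4m}(q)$.
\item[(II)] $\bar L=L_3(4)$, where the multiplier has Sylow $2$-subgroup $4\times4$, so $|Z|\le16$.
\item[(III)] $\bar L$ is one of $Sz(8)$, $U_6(2)$, $O_8^+(2)$, ${}^2E_6(2)$, where the multiplier has Sylow $2$-subgroup $2^2$, so $|Z|=4$.
\end{enumerate}
The next two lemmas express both sides of Lemma~\ref{lem:ineq}(a) through data of quotients of $L$. A bar denotes the image in $\bar L$, on which $H$ acts by conjugation.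

\begin{lemma}\label{lem:upper}
For $f\in L$,
\[
|f^H|_2\le|f^L|_2\,|\mathrm{Out}(\bar L)|_2,\qquad |f^L|_2\le|\bar f^{\,\bar L}|_2\,|Z|,\qquad |f^H|_2\le|\bar f^{\,H}|_2\,|Z| .
\]
\end{lemma}

\begin{proof}
If an automorphism $\alpha$ of $L$ is trivial on $\bar L$, then $l\mapsto l^{-1}\alpha(l)$ is a homomorphism from the perfect group $L$ to the abelian group $Z$, so $\alpha=1$. Thus $\mathrm{Aut}(L)$ embeds in $\mathrm{Aut}(\bar L)$, with $\mathrm{Inn}(L)$ mapping onto $\mathrm{Inn}(\bar L)$, and $H/L\mathbf{C}_H(L)$ embeds in $\mathrm{Out}(\bar L)$. The set $f^H$ is a union of $L$-classes of size $|f^L|$, permuted transitively by $H/L\mathbf{C}_H(L)$. The number of these classes therefore divides $|\mathrm{Out}(\bar L)|$, which gives the first inequality. For $Y=L$ or $Y=H$, the fibers of the surjection $f^Y\to\bar f^{\,Y}$ are permuted transitively by $Y$ and lie in cosets of $Z$. So $|f^Y|=|\bar f^{\,Y}|\,k$ with $k\le|Z|$.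
\end{proof}

\begin{lemma}\label{lem:lift}
Let $Z_0\le Z$ and let $\xi\in L/Z_0$ have odd order. Then $\xi$ has a unique preimage $x\in L$ of odd order. The elements $x$ and $\xi$ have the same order, $|x^L|=|\xi^{L/Z_0}|$, and $x$ is real in $L$ if $\xi$ is real in $L/Z_0$.
\end{lemma}

\begin{proof}
The $2'$-part $x$ of any preimage is a preimage of odd order, and it has the order of $\xi$ because $\langle x\rangle\cap Z_0=1$. If $x\zeta$ with $\zeta\in Z_0$ also has odd order, then so does the $2$-element $\zeta=x^{-1}(x\zeta)$, a product of commuting elements of odd order; hence $\zeta=1$. Uniqueness, applied to the conjugates of $\xi$, shows that $x^L\to\xi^{L/Z_0}$ is injective. If $gZ_0$ inverts $\xi$, then $x^g$ and $x^{-1}$ are preimages of $\xi^{-1}$ of odd order, so they are equal.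
\end{proof}

In cases (II) and (III) a preimage in $L$ of an involution of $\bar L$ need not visibly be real. We obtain one real element from Lemma~\ref{lem:squares} and Glauberman's $Z^*$-theorem, which states that if an involution $e$ of a group $X$ commutes with no conjugate of $e$ other than itself, then $e\,\mathbf{O}_{2'}(X)$ is central in $X/\mathbf{O}_{2'}(X)$. We have little control over the class of the involution so obtained, so the bounds below are proved for all involutions of $\bar L$.

\begin{proposition}\label{prop:five}
Cases \textup{(II)} and \textup{(III)} do not occur.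
\end{proposition}

\begin{proof}
Let $\bar e\in\bar L$ be an involution. The group $\bar L$ is simple of even order, so $\mathbf{O}_{2'}(\bar L)=1=\mathbf{Z}(\bar L)$, and the $Z^*$-theorem gives a conjugate $\bar e^{\,\bar g}\neq\bar e$ commuting with $\bar e$. Let $e,g\in L$ be preimages of $\bar e,\bar g$, and put $f=e^{-1}e^g$. Since $e^2\in Z$, we have $(e^g)^2=(e^2)^g=e^2$. The image $\bar f=\bar e\,\bar e^{\,\bar g}$ is a product of two distinct commuting involutions, so it is an involution. Hence $f\notin Z$ and $f^2\in Z$. By Lemma~\ref{lem:squares}, $f$ is real and $f^4=1$. So Lemma~\ref{lem:ineq}(a) applies to $f$. In each of the five groups we shall find a real element $\bar x\in\bar L$ of odd prime order whose centralizer in $\bar L$ has odd order. Its lift $x$ from Lemma~\ref{lem:lift} is real with $|x^L|_2=|\bar L|_2$, so it suffices to prove $|f^H|_2<|\bar L|_2$. The data on the five groups are taken from the ATLAS \cite{Atlas}.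

\emph{The groups $Sz(8)$ and $L_3(4)$.} In both, $|\bar L|_2=64$, and the elements of order $5$ are real with centralizer of order $5$. The involutions form a single class, of size $455$ and $315$ respectively. So $\bar f^{\,H}$ is the set of all involutions of $\bar L$ and has odd size. By Lemma~\ref{lem:upper}, $|f^H|_2\le|Z|\le16<64$.

\emph{The groups $U_6(2)$, $O_8^+(2)$, ${}^2E_6(2)$.} Here $|Z|=4$ and $\mathrm{Out}(\bar L)\cong S_3$. The group $\bar L$ has a subgroup $M$ of odd index with a normal extraspecial subgroup $J$ of order $2^{1+2n}$, and a class of elements $\bar x$, as follows.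
\begin{center}
\begin{tabular}{c|c|c|c|c}
$\bar L$ & $M$ & $n$ & class of $\bar x$ & $|\mathbf{C}_{\bar L}(\bar x)|$\\ \hline
$U_6(2)$ & $2^{1+8}{:}U_4(2)$ & $4$ & 7A & $7$\\
$O_8^+(2)$ & $2^{1+8}{:}(S_3\times S_3\times S_3)$ & $4$ & 7A & $7$\\
${}^2E_6(2)$ & $2^{1+20}{:}U_6(2)$ & $10$ & 13A & $13$
\end{tabular}
\end{center}
In each case the listed class is the only class of elements of its order, so it contains $\bar x^{-1}$ and $\bar x$ is real.

Since $M$ contains a Sylow $2$-subgroup of $\bar L$, we may replace $f$ by an $L$-conjugate and assume $\bar f\in M$. Conjugation by $\bar f$ is a linear map $\varphi$ with $\varphi^2=1$ on $J/\mathbf{Z}(J)\cong\mathbb{F}_2^{\,2n}$. Then $(\varphi-1)^2=0$, so the image of $\varphi-1$ lies in its kernel, and the fixed space of $\varphi$ has dimension at least $n$. Let $Y\le J$ be the preimage of the fixed space, so $|Y|\ge2^{n+1}$. For $y\in Y$ we have $[y,\bar f]\in\mathbf{Z}(J)$, and the identity $[yy',\bar f]=[y,\bar f]^{y'}[y',\bar f]$ shows that $y\mapsto[y,\bar f]$ is a homomorphism $Y\to\mathbf{Z}(J)$. Its kernel $\mathbf{C}_Y(\bar f)$ has order at least $2^n\ge16$.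 By Lemma~\ref{lem:upper},
\[
|f^H|_2\le2\,|f^L|_2\le2\cdot4\cdot|\bar f^{\,\bar L}|_2\le2\cdot4\cdot|\bar L|_2/16<|\bar L|_2.\qedhere
\]
\end{proof}

\section{The spin groups}\label{sec:spin}

We now exclude case (I). Let $L\cong\mathrm{Spin}^+_{4m}(q)$ with $m\ge2$ and $q=p^k$, $p$ an odd prime.

\subsection*{Orthogonal groups}
Let $W$ be a vector space over $\mathbb{F}_q$ with a nondegenerate quadratic form $Q$ and bilinear form $\beta(u,w)=Q(u+w)-Q(u)-Q(w)$. A \emph{hyperbolic plane} has the form $XY$, which is equivalent to $X^2-Y^2$. The \emph{anisotropic plane} $\Pi$ is $\mathbb{F}_{q^2}$ with the norm form $N$; it is the unique plane up to isometry without nonzero singular vectors, it represents every element of $\mathbb{F}_q^\times$, and $|O(\Pi)|=2(q+1)$. A space of dimension $2n$ is an orthogonal sum of $n$ hyperbolic planes (\emph{$+$ type}) or of $n-1$ hyperbolic planes and $\Pi$ (\emph{$-$ type}), and it has $+$ type exactly when it has a totally singular subspace of dimension $n$. The sum $\Pi\perp\Pi$ has $+$ type: if $N(\varepsilon)=-1$, then $\{(u,\varepsilon u):u\in\Pi\}$ is totally singular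 of dimension $2$. Witt's theorem says that an isometry between subspaces of $W$ extends to an element of $O(W)$.

For $c\in W$ with $Q(c)\neq0$, the reflection $r_c$ negates $c$ and fixes $c^\perp$ pointwise. The \emph{spinor norm} is the homomorphism $\theta\colon O(W)\to\mathbb{F}_q^\times/(\mathbb{F}_q^\times)^2$ with $\theta(r_c)=Q(c)(\mathbb{F}_q^\times)^2$, and $\Omega(W)=\ker\det\cap\ker\theta$. If $\dim W\ge2$, then $Q$ takes both square and nonsquare nonzero values, so the pair $(\det,\theta)$ takes all four values on $O(W)$ and $|O(W):\Omega(W)|=4$.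

Let $V$ have dimension $4m$ and $+$ type. The Clifford algebra of $V$ is generated by $V$ subject to $w^2=Q(w)$; orthogonal vectors anticommute. The group $L=\mathrm{Spin}(V)$ consists of the products $c_1c_2\cdots c_{2j}$ of an even number of vectors with $Q(c_1)\cdots Q(c_{2j})=1$. The map $\pi\colon c_1\cdots c_{2j}\mapsto r_{c_1}\cdots r_{c_{2j}}$ is a homomorphism from $L$ onto $\Omega(V)$ with kernel $\{\pm1\}$.

\subsection*{Orders}
Put $s=(q^2-1)_2\ge8$. For $y\equiv1\pmod 4$ we have $(y^2-1)_2=2(y-1)_2$, and for odd $j$ the quotient $(y^j-1)/(y-1)$ is a sum of $j$ odd terms, hence odd. It follows that $(q^{2i}-1)_2=s\,i_2$ for all $i\ge1$, and in the same way $s=(p^2-1)_2\,k_2\ge8k_2$. The order formula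
\begin{equation}\label{eq:order}
|O^+_{2n}(q)|=2q^{n(n-1)}(q^n-1)\prod_{i=1}^{n-1}(q^{2i}-1)
\end{equation}
with $n=2j$ gives
\begin{equation}\label{eq:twopart}
|O^+_{4j}(q)|_2=2\cdot s\,j_2\cdot\prod_{i=1}^{2j-1}s\,i_2=2s^{2j}\,j_2\,\bigl((2j-1)!\bigr)_2\qquad(j\ge1).
\end{equation}

\subsection*{An involution with a large centralizer}
The involution $-1_U\perp1_{U^\perp}$ of $O(V)$ has centralizer $O(U)\times O(U^\perp)$. We take $U$ of dimension $4$ and $+$ type. With this choice the involution lifts to an involution of $L$, and all powers of $s$ cancel in the index of the centralizer.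

\begin{lemma}\label{lem:v}
There is an involution $v\in L\setminus Z$ with $|v^H|_2\le2m_2s$.
\end{lemma}

\begin{proof}
Let $U\le V$ be the sum of two of the $2m$ hyperbolic planes, so that $U$ and $U^\perp$ have $+$ type. Choose an orthogonal basis $a_1,\dots,a_4$ of $U$ with $Q(a_1)=Q(a_3)=1$ and $Q(a_2)=Q(a_4)=-1$, and put $v=a_1a_2a_3a_4\in L$. Reversing the order of the four factors takes six transpositions, so $v=a_4a_3a_2a_1$ and
\[
v^2=a_1a_2a_3a_4\cdot a_4a_3a_2a_1=Q(a_1)Q(a_2)Q(a_3)Q(a_4)=1 .
\]
The image $\pi(v)=-1_U\perp1_{U^\perp}$ is not central in $\Omega(V)$, as will be seen from the transitivity below, since $U\neq V$. So $v$ is an involution outside $Z$.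

Let $\mathcal{U}$ be the set of nondegenerate $4$-dimensional subspaces of $V$ of $+$ type. By Witt's theorem $O(V)$ is transitive on $\mathcal{U}$, and the stabilizer of $U$ is $O(U)\times O(U^\perp)$. On this stabilizer $(\det,\theta)$ takes all four values, so $O(V)$ is the product of $\Omega(V)$ and the stabilizer, and $\Omega(V)$ is transitive on $\mathcal{U}$. Therefore the $\Omega(V)$-class of $\pi(v)$ is $\{-1_{U'}\perp1_{U'^\perp}:U'\in\mathcal{U}\}$, of size $|\mathcal{U}|$; and $|\mathcal{U}|>1$ because $V$ is a sum of at least four hyperbolic planes. By \eqref{eq:twopart} with $j=m$, $1$ and $m-1$,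
\[
|\mathcal{U}|_2=\frac{2s^{2m}m_2\,((2m-1)!)_2}{2s^2\cdot2s^{2m-2}(m-1)_2\,((2m-3)!)_2}=\frac{m_2\,\bigl((2m-1)(2m-2)\bigr)_2}{2(m-1)_2}=m_2 .
\]
The fibers of $v^L\to\pi(v)^{\Omega(V)}$ all have the same size, which is $1$ or $2$, so $|v^L|_2\le2m_2$. By \cite[\S2.5]{GLS}, $|\mathrm{Out}(P\Omega^+_{4m}(q))|$ is $8k$ for $m\ge3$ and $24k$ for $m=2$. Its $2$-part is $8k_2\le s$, and Lemma~\ref{lem:upper} gives $|v^H|_2\le2m_2s$.
\end{proof}

\subsection*{A real element of odd prime order with a small centralizer}
An isometry that acts irreducibly on a large subspace has a small centralizer. Zsigmondy's theorem provides one: for integers $q\ge2$ and $d\ge3$ with $(q,d)\neq(2,6)$ there is a prime $\ell$ dividing $q^d-1$ and no $q^i-1$ with $1\le i<d$. The largest exponent among the factors $q^i-1$ of $|O(V)|$ in \eqref{eq:order} is $4m-2$, so this is the value of $d$ to use. The plane that is left over serves to move the inverting element into $\Omega(V)$.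

\begin{lemma}\label{lem:x}
There is a real element $x\in L$ of odd prime order with $|x^L|_2\ge m_2s^2$.
\end{lemma}

\begin{proof}
Let $d=2(2m-1)\ge6$ and let $\ell$ be a Zsigmondy prime for $(q,d)$. It is odd because $2$ divides $q-1$. Put $K=\mathbb{F}_{q^d}$, $K_0=\mathbb{F}_{q^{d/2}}$ and $u^*=u^{q^{d/2}}$ for $u\in K$. View $K$ as an $\mathbb{F}_q$-space of dimension $d$ with the quadratic form $Q(u)=\mathrm{Tr}_{K_0/\mathbb{F}_q}(uu^*)$. Its bilinear form is
\[
\beta(u,w)=\mathrm{Tr}_{K_0/\mathbb{F}_q}(uw^*+u^*w)=\mathrm{Tr}_{K/\mathbb{F}_q}(uw^*),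
\]
which is nondegenerate because the trace form of $K/\mathbb{F}_q$ is. For the same reason, multiplication by $\mu\in K$ is an isometry if and only if $\mu\mu^*=1$, and there are $q^{d/2}+1$ such $\mu$.

Let $\lambda\in K^\times$ have order $\ell$. Since $\ell$ divides $q^d-1$ but not $q^{d/2}-1$, it divides $q^{d/2}+1$, so $\lambda\lambda^*=1$ and $\ell$ divides $|O(K)|$. By \eqref{eq:order} with $n=d/2$, the prime $\ell$ does not divide $|O_d^+(q)|$. So $K$ has $-$ type. Then $K\perp\Pi$ is a sum of hyperbolic planes and $\Pi\perp\Pi$, so it has $+$ type and dimension $4m$, and we may take $V=K\perp\Pi$. Let $x_1\in O(V)$ be multiplication by $\lambda$ on $K$ and the identity on $\Pi$. It has odd order $\ell$, so $x_1\in\Omega(V)$.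

\emph{Reality.} Let $r\in O(V)$ be $u\mapsto u^*$ on $K$ and the identity on $\Pi$. For $u\in K$ we have $rx_1r^{-1}(u)=(\lambda u^*)^*=\lambda^{-1}u$, so $r$ inverts $x_1$. The $(-1)$-eigenspace $\{u\in K:u^*=-u\}$ of the involution $r$ is a line over $K_0$, of odd dimension $2m-1$ over $\mathbb{F}_q$. So $\det r=-1$. Choose $c\in\Pi$ with $Q(c)\in\theta(r)$. Then $rr_c$ has determinant $1$ and trivial spinor norm, so $rr_c\in\Omega(V)$. As $r_c$ commutes with $x_1$, the element $rr_c$ inverts $x_1$. By Lemma~\ref{lem:lift} with $Z_0=\{\pm1\}$, the lift $x\in L$ of $x_1$ of order $\ell$ is real and $|x^L|=|x_1^{\Omega(V)}|$.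

\emph{Centralizer.} An element $g\in O(V)$ commuting with $x_1$ preserves the kernel $\Pi$ and the image $K$ of $x_1-1$. The element $\lambda$ lies in no field $\mathbb{F}_{q^i}$ with $i<d$, so $\mathbb{F}_q[\lambda]=K$. Hence $g$ is $K$-linear on $K$, that is, multiplication by some $\mu$ with $\mu\mu^*=1$. So $|\mathbf{C}_{O(V)}(x_1)|=(q^{2m-1}+1)\cdot2(q+1)$. The quotient $(q^{2m-1}+1)/(q+1)$ is an alternating sum of $2m-1$ odd terms, hence odd, and $(q+1)_2\le s/2$ because $q-1$ is even. Thus $|\mathbf{C}_{O(V)}(x_1)|_2=2(q+1)_2^2\le s^2/2$. By \eqref{eq:twopart}, $|\Omega(V)|_2=|O(V)|_2/4\ge s^{2m}m_2/2$. Therefore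
\[
|x^L|_2\ge\frac{s^{2m}m_2/2}{s^2/2}=s^{2m-2}m_2\ge m_2s^2.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:spin}
Case \textup{(I)} does not occur.
\end{proposition}

\begin{proof}
With $v$ and $x$ as in Lemmas~\ref{lem:v} and~\ref{lem:x}, we have $|x^L|_2\ge m_2s^2>2m_2s\ge|v^H|_2$ because $s\ge8$. This contradicts Lemma~\ref{lem:ineq}(a).
\end{proof}

\subsection*{End of the proof}
Let $G$ satisfy (H) and $\mathbf{O}_{2'}(G)=1$. If $L$ were a component of $G$, its center would be a noncyclic $2$-group by Proposition~\ref{prop:cyclic}, so one of the cases (I)--(III) would hold, against Propositions~\ref{prop:five} and~\ref{prop:spin}. So $G$ has no components, and it is $2$-closed by Corollary~\ref{cor:nocomp}. This proves Proposition~\ref{prop:reduced}, and with it Theorem~\ref{thm:main}, Corollaries~\ref{cor:conj} and~\ref{cor:converse}, and the Conjecture. \qed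

\begin{thebibliography}{9}

\bibitem{Atlas}
\emph{The ATLAS of finite groups}.

\bibitem{Gor}
Gorenstein, \emph{Finite Groups}.

\bibitem{GLS}
Gorenstein, Lyons and Solomon, \emph{The Classification of the Finite Simple Groups}, No.~3.

\bibitem{TV}
Hung P. Tong-Viet, \emph{Groups with some arithmetic conditions on real class sizes}, arXiv:1306.6369 (2013).

\end{thebibliography}
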